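# Power sets of countable unions of finite sets that map onto every set

## 1. A sequence of pairs and its power set

We work in $\mathsf{ZF}$, without the Axiom of Choice. "$Y$ maps onto $X$", or "$X$ is an image of $Y$", means that there is a surjection from $Y$ onto $X$. "Countable" includes finite.

Let $A_0,A_1,A_2,\dots$ be pairwise disjoint sets with two elements each, and let $A=\bigcup_{n<\omega}A_n$. Without choice we cannot name a first element in every pair, so $A$ need not be countable. How large can $\mathcal P(A)$ look from the outside? To measure it, ask which ordinals are images of $\mathcal P(A)$.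

We first need a yardstick. Let $Y$ be a non-empty set. If a non-zero ordinal $\gamma$ is an image of $Y$, so is every non-zero $\gamma'<\gamma$ (send the surplus to $0$). A surjection $Y\to\gamma$ induces a prewellordering of $Y$ of length $\gamma$, and this prewellordering is an element of $\mathcal P(Y\times Y)$ which determines $\gamma$. So the non-zero ordinals that are images of $Y$ form a set, and an initial segment of the non-zero ordinals. Let $\Theta(Y)$ be the least non-zero ordinal that is not an image of $Y$. Then
$$\text{every ordinal that is an image of } Y \text{ is smaller than } \Theta(Y). \tag{1}$$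

If the $A_n$ were singletons, $A$ would be a copy of $\omega$, and by (1) every ordinal image of $\mathcal P(A)$ would be below $\theta_1=\Theta(\mathcal P(\omega))$.

Now take the pairs. Give $B\subseteq A$ the type $\tau\in 3^\omega$, $\tau(n)=|B\cap A_n|\in\{0,1,2\}$, and let $S_\tau$ be the set of all $B$ of type $\tau$. Suppose $S_\tau\neq\emptyset$, pick one $B_0\in S_\tau$, and let $D=\{n:\tau(n)=1\}$. For $n\notin D$ the set $B\cap A_n$ is $\emptyset$ or $A_n$, as $\tau$ dictates. For $n\in D$ it is one of the two singletons $A_n\cap B_0$, $A_n\setminus B_0$. So $B\in S_\tau$ is determined by $\{n\in D:B\cap A_n=B_0\cap A_n\}$, and $S_\tau$ is in bijection with $\mathcal P(D)$; in particular it is an image of $\mathcal P(\omega)$.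

Let $F:\mathcal P(A)\to\gamma$ be onto, where $\gamma$ is an ordinal, and put $W_\tau=F[S_\tau]$. The order type of $W_\tau$ is $0$ or an ordinal image of $\mathcal P(\omega)$, so it is below $\theta_1$. We used $B_0$ to see this, but the bound does not depend on $B_0$, so no choice of one $B_0$ for each $\tau$ is made. Hence $(\tau,\nu)\mapsto$ "the $\nu$-th element of $W_\tau$, or $0$ if there is none" maps $3^\omega\times\theta_1$ onto $\gamma$. As $3^\omega$ and $\mathcal P(\omega)$ are in bijection (Cantor–Bernstein), $\gamma<\theta_2=\Theta(\mathcal P(\omega)\times\theta_1)$. However badly choice fails, a sequence of pairs has a power set that does not map onto $\theta_2$.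

For triples, the same cut leaves pieces $A_n\cap B_0$, $A_n\setminus B_0$ of sizes $1$ and $2$, and one more cut finishes. But let $|A_n|=n+1$. The type $\tau(n)=1$ (all $n$) leaves pieces of sizes $1$ and $n$, which are as unbounded as before, and the argument gives nothing. Is there then any bound? More generally, let us call $A$ a countable union of countable sets if $A=\bigcup_{n<\omega}A_n$ with each $A_n$ countable. If one can choose enumerations of all $A_n$ simultaneously, $A$ is countable, and $\mathcal P(A)$ does not map onto $\theta_1$. Without choice, Morris (1970) showed: it is consistent with $\mathsf{ZF}$ that for every ordinal $\alpha$ there is a set $A_\alpha$ which is a countable union of countable sets such that $\mathcal P(A_\alpha)$ maps onto $\omega_\alpha$. The question treated here is asked in Asaf Karagila's "The Morris model" (arXiv:1811.10977, 2018), and it replaces ordinals by arbitrary sets: is it consistent that for every non-empty set $X$ there is a countable union of countable sets $A_X$ such that $\mathcal P(A_X)$ maps onto $X$? The answer is yes, relative to the consistency of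 $\mathsf{ZF}$ alone, and the sizes $n+1$ suffice.

**Theorem A.** If $\mathsf{ZF}$ is consistent, so is $\mathsf{ZF}+(\ast)$, where $(\ast)$ says: for every non-empty set $X$ there is a sequence $\langle A_n:n<\omega\rangle$ of pairwise disjoint sets with $|A_n|=n+1$ such that $\prod_nA_n$ can be mapped onto $X$.

This answers the question. Put $A_X=\bigcup_nA_n$. The product is non-empty, since it maps onto $X\ne\emptyset$. And $\mathcal P(A_X)$ maps onto it: send $B$ to the choice function it determines if $|B\cap A_n|=1$ for all $n$, and to a fixed element of the product otherwise. (If one wants countably infinite sets, replace $A_n$ by its disjoint union with $\{n\}\times\omega$; the power set of the larger union maps onto that of the smaller one by intersection.)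

The opening example generalizes to the next statement, so the growth of the sizes cannot be avoided.

**Theorem B ($\mathsf{ZF}$).** For every $k\ge1$ there is an ordinal $\theta_k\ge1$ such that $\mathcal P(A)$ cannot be mapped onto $\theta_k$ for any $A=\bigcup_{n<\omega}A_n$ with all $|A_n|\le k$.

**Corollary (dichotomy).** For $h:\omega\to\omega\setminus\{0\}$ let $S_h$ say: every non-empty $X$ is an image of $\mathcal P(\bigcup_nA_n)$ for some $\langle A_n\rangle$ with $|A_n|\le h(n)$. $\mathsf{ZF}$ refutes $S_h$ for every bounded $h$, while $(\ast)$ implies $S_h$ for every unbounded $h$.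

**Proposition C ($\mathsf{ZF}$).** If $A$ is a countable union of finite sets and an ordinal $\gamma$ injects into $\mathcal P(A)$, then $\gamma$ injects into $\mathcal P(\omega)$.

**Proposition D.** If $N\models\mathsf{ZF}+(\ast)$ is transitive and $W\supseteq N$ is a transitive model of $\mathsf{ZF}$ with the same ordinals, then countable choice for families of finite sets fails in $W$.

Sections 2 to 9 prove Theorem A; Section 10 proves the rest.

## 2. Names, automorphisms, and the ground model

We recall set forcing. Let $\mathbb P\in V$ be a poset with largest element; smaller conditions are stronger. A $\mathbb P$-name is a set of pairs $(p,\dot y)$ with $p\in\mathbb P$ and $\dot y$ a $\mathbb P$-name. Its value under a generic $H$ is $\dot x^H=\{\dot y^H:(p,\dot y)\in\dot x,\ p\in H\}$. We write $\check a$ for the canonical name of $a\in V$, built with the largest condition only, and $\mathrm{op}(\dot x,\dot y)$ for the canonical name of an ordered pair. An automorphism $g$ of $\mathbb P$ acts on names by $g\dot x=\{(gp,g\dot y):(p,\dot y)\in\dot x\}$, and the symmetry lemma says that $p\Vdash\varphi(\dot x)$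 iff $gp\Vdash\varphi(g\dot x)$. If a group $\mathcal G$ acts on $\mathbb P$ and $\mathcal F$ is a normal filter of subgroups (closed under finite intersections, larger subgroups, and conjugation), a name is hereditarily symmetric if its stabilizer is in $\mathcal F$, and so is that of every name occurring in it.

Here is the example to keep in mind. Let finite partial functions $2\times\omega\rightharpoonup2$ add two subsets $x_0,x_1$ of $\omega$. There are two kinds of automorphisms: the swap of the two coordinates, and for $u\in\mathcal P(\omega)^V$ the flip of all bits of $x_0$ at places in $u$. Let $a_m=\{x_m\mathbin{\triangle}c:c\in\mathcal P(\omega)^V\}$, with the name that lists names of $x_m\mathbin\triangle c$ for all $c\in V$. A flip sends the name of $x_0\mathbin\triangle c$ to that of $x_0\mathbin\triangle(c\mathbin\triangle u)$, so it permutes the list and fixes the name of $a_0$. The swap exchanges the names of $a_0$ and $a_1$, and the name of $\{a_0,a_1\}$ is fixed by everything. So the pair $\{a_0,a_1\}$ can be put in a model in which its two members cannot be told apart without extra support. Our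 sets $A_n$ will be made in this way, with $n+1$ members.

**The metamathematical frame.** If $\mathsf{ZF}+(\ast)$ is inconsistent, some finite set $T_0$ of its axioms is. The construction below shows in $\mathsf{ZFC}$, for a suitable finite $T_1\subseteq\mathsf{ZFC}$, that every countable transitive model $V$ of $T_1$ yields a transitive model $N$ of $T_0$. Such a $V$ exists by reflection, Löwenheim–Skolem and the Mostowski collapse. So $\mathsf{ZFC}$ would be inconsistent, and hence, by Gödel, $\mathsf{ZF}$ as well. From now on $V$ is such a countable transitive model, and "class" means class definable over $V$ with parameters. Until $G$ appears, we work in $V$, where choice holds.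

The plan is a product of class length. At stage $\eta$ we take care of all sets having names in a set $J_\eta$ of names. We add a sequence $\langle A_n\rangle$ with $|A_n|=n+1$, and for each index $i=(\dot y,l)\in J_\eta\times\omega$ an element $f_i$ of $\prod_nA_n$; then $f_i\mapsto\dot y^G$ is the required surjection. Two things must be arranged: this map must be symmetric, and adding such objects at every stage must not destroy Power Set and Replacement. The second point dictates the forcing that adds the $f_i$, and we begin there.

## 3. Tables with a promise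

Identify $A_k$ for the moment with $k+1=\{0,\dots,k\}$. We add functions $f_i$ ($i\in I$) with $f_i(k)\le k$, by finite tables with rows $i$ and columns $k$.

**Definition 1.** For a set $I$, let $R(I)$ be the set of $r=(F,n,t)=(F_r,n_r,t_r)$ with $F\subseteq I$ finite, $|F|\le n<\omega$, $t:F\times n\to\omega$, $t(i,k)\le k$. Put $r'\le r$ iff $F_{r'}\supseteq F_r$, $n_{r'}\ge n_r$, $t_{r'}\supseteq t_r$, and
$$t_{r'}(i,k)\neq t_{r'}(j,k)\quad\text{for all }k\in[n_r,n_{r'})\text{ and } i\ne j\in F_r. \tag{2}$$
The largest condition is $1_R=(\emptyset,0,\emptyset)$.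

So a table promises that in every later column its present rows will have distinct entries. For example, let $F=\{i,j\}$, $n=2$, both rows being $(0,1)$. They agree so far, but from column $2$ on they must differ. A legal extension has rows $(0,1,0)$ and $(0,1,2)$. Now $n=3>|F|$, so a third row may be added, say $(0,0,2)$: it owes nothing in old columns, but from column $3$ on all three rows must differ.

The relation is transitive: let $r''\le r'\le r$, $k\in[n_r,n_{r''})$, $i\ne j\in F_r$. If $k<n_{r'}$, use $t_{r''}\supseteq t_{r'}$ and $r'\le r$. If $k\ge n_{r'}$, use $r''\le r'$ and $F_r\subseteq F_{r'}$. We shall use three facts.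

(a) One can always increase $n$ keeping $F$: in column $k\ge n\ge|F|$ there are $k+1>|F|$ values available.

(b) If $n>|F|$, any $i\in I$ may be added to $F$ with arbitrary admissible values below $n$, since no column is added and so (2) asks nothing.

(c) If $E\subseteq F_r$, then $r{\restriction}E=(E,n_r,t_r{\restriction}(E\times n_r))$ is a condition and $r\le r{\restriction}E$.

In Section 6 we shall see what fails if the promise is dropped.

## 4. The product and its symmetries

Let $C=\{(n,m):m\le n<\omega\}$; think of $(n,m)$ as place $m$ of level $n$. By recursion on $\alpha$ we define posets $P_\alpha$, groups $\mathcal G_\alpha$ acting on $P_\alpha$, classes $HS_\alpha$ of $P_\alpha$-names, then sets $J_\alpha$, cardinals $\kappa_\alpha$, and posets $Q_\alpha,R_\alpha$. The definitions of $P_\alpha$ and $\mathcal G_\alpha$ use only objects with indices $\beta<\alpha$.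

**Conditions.** $P_\alpha$ is the set of functions $p$ with finite domain $\subseteq\alpha$ and $p(\beta)=(q_{p(\beta)},r_{p(\beta)})\in Q_\beta\times R_\beta$. Put $p'\le p$ iff $\mathrm{dom}\,p'\supseteq\mathrm{dom}\,p$ and $p'(\beta)\le p(\beta)$ for $\beta\in\mathrm{dom}\,p$. The largest condition is $\emptyset$, and $P_\alpha\subseteq P_\gamma$ for $\alpha\le\gamma$. Let $P=\bigcup_\alpha P_\alpha$. Two conditions are compatible iff they are compatible at each common coordinate.

**The factors.** $Q_\beta$ is the set of partial functions $q:C\times\kappa_\beta\rightharpoonup2$ with $|q|<\kappa_\beta$, ordered by reverse inclusion; it adds subsets $x_{n,m}$ of $\kappa_\beta$ for $(n,m)\in C$. Let $I_\beta=J_\beta\times\omega$ and $R_\beta=R(I_\beta)$.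

**Groups.** $\mathcal G_\alpha$ consists of the sequences $g=\langle(u_\beta,\sigma_\beta,\tau_\beta):\beta<\alpha\rangle$ where $u_\beta:C\to\mathcal P(\kappa_\beta)$, $\sigma_\beta=\langle\sigma_{\beta,n}\rangle_n$ with $\sigma_{\beta,n}\in\mathrm{Sym}(n+1)$, and $\tau_\beta$ is a permutation of $I_\beta$ with
$$\tau_\beta(\dot y,l)\in\{(g{\restriction}\beta)\dot y\}\times\omega. \tag{3}$$
The action is $(gp)(\beta)=(gq,gr)$ for $p(\beta)=(q,r)$, with
$$(gq)(n,\sigma_{\beta,n}(m),\xi)=q(n,m,\xi)+u_\beta(n,m)(\xi)\pmod 2, \tag{4}$$
$$F_{gr}=\tau_\beta[F_r],\quad n_{gr}=n_r,\quad t_{gr}(\tau_\beta(i),k)=\sigma_{\beta,k}(t_r(i,k)), \tag{5}$$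
subsets being identified with characteristic functions. So $u$ flips bits, $\sigma_{\beta,n}$ permutes level $n$ simultaneously in $Q_\beta$ and in column $n$ of the tables, and $\tau$ permutes rows. Condition (3) says that a row labelled by the name $\dot y$ goes to a row labelled by the image of $\dot y$ under the earlier part of $g$; the second coordinate $l$ leaves room to move rows while labels stay put.

These maps preserve the order; for (2) this is because $\sigma_{\beta,k}$ is injective. Composition: applying (4) twice, $(g(hq))(n,\sigma^g_n\sigma^h_n(m),\xi)=(hq)(n,\sigma^h_n(m),\xi)+u^g(n,\sigma^h_n(m))(\xi)$, so at each coordinate $gh$ is given by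
$$u^{gh}(n,m)=u^h(n,m)\mathbin\triangle u^g(n,\sigma^h_n(m)),\quad\sigma^{gh}_n=\sigma^g_n\sigma^h_n,\quad\tau^{gh}=\tau^g\tau^h, \tag{6}$$
and (3) holds for the composition. The inverse of $g$ is given by $u(n,m)=u^g(n,(\sigma^g_n)^{-1}(m))$, $(\sigma^g_n)^{-1}$, $(\tau^g)^{-1}$, again of the required form. So $\mathcal G_\alpha$ is a group of automorphisms of $P_\alpha$. It acts on $P_\alpha$-names; on $P_\beta$ and $P_\beta$-names with $\beta\le\alpha$, $g$ acts as $g{\restriction}\beta$.

**Definition 2 (supports).** A support in $\alpha$ is a finite function $e$ with $\mathrm{dom}\,e\subseteq\alpha$ and $e(\beta)=(n_\beta,E_\beta)$, $n_\beta<\omega$, $E_\beta\subseteq I_\beta$ finite. Let $K_e^{(\alpha)}$ be the set of $g\in\mathcal G_\alpha$ such that for all $\beta\in\mathrm{dom}\,e$: $\sigma_{\beta,n}=\mathrm{id}$ and $u_\beta(n,m)=\emptyset$ for all $m\le n<n_\beta$, and $\tau_\beta{\restriction}E_\beta=\mathrm{id}$.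

So $e(\beta)$ freezes the levels below $n_\beta$ and the rows in $E_\beta$. The intersection of $K_e^{(\alpha)}$ and $K_{e'}^{(\alpha)}$ is again of this form (take unions of domains, maxima of the $n_\beta$, unions of the $E_\beta$). For conjugation: by (6), for fixed $\beta,n$ the map $g\mapsto(\sigma_{\beta,n},u_\beta(n,\cdot))$ is a homomorphism into the group of pairs $(\sigma,u)$ with product $(\sigma,u)(\sigma',u')=(\sigma\sigma',\ m\mapsto u'(m)\mathbin\triangle u(\sigma'(m)))$. The first requirement defines kernels of such homomorphisms, so it is invariant under conjugation. Moreover $\tau^g\tau(\tau^g)^{-1}$ fixes $\tau^g[E]$ pointwise iff $\tau$ fixes $E$ pointwise. Hence $gK_e^{(\alpha)}g^{-1}=K_{e'}^{(\alpha)}$ with $e'(\beta)=(n_\beta,\tau^g_\beta[E_\beta])$, and the groups $K_e^{(\alpha)}$ generate a normal filter $\mathcal F_\alpha$ of subgroups.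

**Symmetric names.** $HS_\alpha$ is the class of $P_\alpha$-names $\dot x$ such that $\mathrm{sym}_\alpha(\dot x)=\{g\in\mathcal G_\alpha:g\dot x=\dot x\}\in\mathcal F_\alpha$, hereditarily. Since $\mathrm{sym}_\alpha(g\dot x)=g\,\mathrm{sym}_\alpha(\dot x)g^{-1}$, normality makes $HS_\alpha$ a $\mathcal G_\alpha$-invariant class. If $\alpha\le\gamma$ then $HS_\alpha\subseteq HS_\gamma$, because for a support $e$ in $\alpha$, $g\in K_e^{(\gamma)}$ implies $g{\restriction}\alpha\in K_e^{(\alpha)}$. Let $HS=\bigcup_\alpha HS_\alpha$. We say that $e$ supports $\dot x\in HS$ if $K_e^{(\gamma)}\subseteq\mathrm{sym}_\gamma(\dot x)$ for all sufficiently large $\gamma$. Every $\dot x\in HS$ has a support, and any coordinatewise larger support also supports it.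

**The sets $J_\alpha$ and the cardinals $\kappa_\alpha$.** Let $\mathrm{nrk}(\dot x)=\sup\{\mathrm{nrk}(\dot y)+1:(p,\dot y)\in\dot x\}$ and
$$J_\alpha=\{\dot x\in HS_\alpha:\mathrm{nrk}(\dot x)<\alpha\}.$$
This is a set, since $P_\alpha$ is, and it is $\mathcal G_\alpha$-invariant, so (3) makes sense at stage $\alpha$. Let $\kappa_\alpha$ be the successor cardinal of $\max(\omega,|P_\alpha|,|J_\alpha|,\sup_{\beta<\alpha}\kappa_\beta)$. This completes the recursion. For instance $J_0=\emptyset$, $J_1=\{\emptyset\}$ and $I_1=\{\emptyset\}\times\omega$. Note that $J_\alpha\subseteq J_\gamma$ and $\kappa_\alpha\le\kappa_\gamma$ for $\alpha\le\gamma$, that all $\kappa_\alpha$ are regular, and that names occurring in a member of $J_\alpha$ are in $J_\alpha$.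

**The names that matter.** These serve as examples of supports, and they are the names used in Section 9. Fix $\eta$ and write $\kappa=\kappa_\eta$, $\sigma=\sigma_\eta$, $u=u_\eta$, $\tau=\tau_\eta$. For $(n,m)\in C$ and $c\in\mathcal P(\kappa)$ let
$$\dot x_{n,m,c}=\{(\{(\eta,(q,1_{R}))\},\check\xi):\xi<\kappa,\ q=\{((n,m,\xi),1+c(\xi))\}\},$$
with $1+c(\xi)$ taken mod $2$, and
$$\dot a_{n,m}=\{(\emptyset,\dot x_{n,m,c}):c\in\mathcal P(\kappa)\}.$$
The first is a name for $x_{n,m}\mathbin\triangle c$: $\xi$ is put in exactly when the generic bit at $\xi$ differs from $c(\xi)$. By (4), for $g\in\mathcal G_{\eta+1}$,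
$$g\dot x_{n,m,c}=\dot x_{n,\sigma_n(m),\,c\,\triangle\,u(n,m)},\qquad g\dot a_{n,m}=\dot a_{n,\sigma_n(m)}. \tag{7}$$
So $e(\eta)=(n+1,\emptyset)$ supports all of these, and they are in $HS_{\eta+1}$. For $i\in I_\eta$ let
$$\dot f_i=\{(\{(\eta,(\emptyset,r))\},\dot a_{k,m}):r\in R_\eta,\ i\in F_r,\ k<n_r,\ t_r(i,k)=m\}.$$
By (5) and (7),
$$g\dot f_i=\dot f_{\tau(i)}, \tag{8}$$
so $\dot f_i\in HS_{\eta+1}$ with support $e(\eta)=(0,\{i\})$. No level has to be frozen: $\sigma_k$ moves the entry of the table and the name $\dot a_{k,m}$ together.

**Lifts.** For $h\in\mathcal G_\eta$ and $\gamma\ge\eta$ let $h^\gamma\in\mathcal G_\gamma$ extend $h$ by $u_\beta=\emptyset$, $\sigma_\beta=\mathrm{id}$, $\tau_\beta(\dot y,l)=(h^\beta\dot y,l)$ for $\eta\le\beta<\gamma$. By (3), the identity is not always available as $\tau_\beta$. Let $\hat h$ be the resulting automorphism of $P$. It acts bijectively on $HS$, since each $HS_\gamma$ is $\mathcal G_\gamma$-invariant. For example, if $h\in\mathcal G_{\delta+1}$, $\delta\ge1$, only swaps the rows $i=(\emptyset,0)$ and $i'=(\emptyset,1)$ at $\delta$ and acts on all else below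 $\delta+1$ as the identity, then at a stage $\beta$ with $\dot f_i\in J_\beta$ (names $\dot f_i$ taken at $\delta$) the lift sends the row $(\dot f_i,l)$ to $(\dot f_{i'},l)$.

**Definition 3 (good supports).** A support $e$ is good if $K^{(\beta)}_{e\restriction\beta}\subseteq\mathrm{sym}_\beta(\dot y)$ whenever $\beta\in\mathrm{dom}\,e$ and $(\dot y,l)\in E_\beta$.

In words: if $e$ freezes a row, it also freezes, by its earlier part, the label of that row. In the last example, the support with domain $\{\beta\}$ and value $(0,\{(\dot f_i,0)\})$ is not good, since $h^\beta$ moves $\dot f_i$. It becomes good when we add $e(\delta)=(0,\{i\})$: then (8) gives the requirement at $\beta$, and the one at $\delta$ is trivial, because the label $\emptyset$ of $i$ is fixed by everything.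

Every support $e$ is coordinatewise contained in a good one with domain bounded by the same ordinal. Argue by induction on $\beta=\max\mathrm{dom}\,e$, the empty support being good. Enlarge $e{\restriction}\beta$ by supports in $\beta$ of the finitely many $\dot y\in J_\beta\subseteq HS_\beta$ occurring in $E_\beta$; enlarge the result to a good support in $\beta$, by the induction hypothesis; put $e(\beta)$ back. So every finite list from $HS$ has a common good support.

## 5. The forcing relation on symmetric names and the model $N$

$P$ is a proper class, so the forcing theorem for sets does not apply to it directly. We define forcing by hand, with quantifiers ranging over $HS$ only.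

**Definition 4.** For names from $HS$ and $p\in P$:

* atomic $\varphi$: if the names are $P_\alpha$-names, $p\Vdash\varphi$ iff $p{\restriction}\alpha\Vdash_{P_\alpha}\varphi$;
* $p\Vdash\varphi\wedge\psi$ iff $p\Vdash\varphi$ and $p\Vdash\psi$;
* $p\Vdash\neg\varphi$ iff no $p'\le p$ forces $\varphi$;
* $p\Vdash\exists v\,\varphi$ iff $\{p':\exists\dot x\in HS\ p'\Vdash\varphi(\dot x)\}$ is dense below $p$.

**Step 1: the atomic clause does not depend on $\alpha$.** Let $\alpha\le\gamma$; replacing $p$ by $p{\restriction}\gamma$, assume $p\in P_\gamma$. If $H$ is $P_\gamma$-generic, then $H\cap P_\alpha$ is $P_\alpha$-generic and $P_\alpha$-names have the same value. If $p{\restriction}\alpha\Vdash_{P_\alpha}\varphi$, then $p\Vdash_{P_\gamma}\varphi$, because $p\in H$ gives $p{\restriction}\alpha\in H$. If $p{\restriction}\alpha\not\Vdash_{P_\alpha}\varphi$, some $s\le p{\restriction}\alpha$ in $P_\alpha$ forces $\neg\varphi$; then $s\cup p{\restriction}[\alpha,\gamma)\le p$ forces $\neg\varphi$ in $P_\gamma$, so $p\not\Vdash_{P_\gamma}\varphi$.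

**Step 2: basic properties.** For each $\varphi$ the relation is definable over $V$. By induction on $\varphi$, $p'\le p\Vdash\varphi$ implies $p'\Vdash\varphi$. By the clause for $\neg$, the conditions deciding $\varphi$ (forcing $\varphi$ or $\neg\varphi$) are dense, and a condition forcing $\varphi$ is incompatible with every condition forcing $\neg\varphi$, since a common extension would force $\varphi$ below a condition forcing $\neg\varphi$.

**Step 3: symmetry.** For $g\in\mathcal G_\gamma$, $p\Vdash\varphi(\vec{\dot x})$ iff $\hat gp\Vdash\varphi(\hat g\vec{\dot x})$, by induction on $\varphi$. In the atomic case, for large $\alpha$, $\hat g$ restricts to an automorphism of $P_\alpha$ and $(\hat gp){\restriction}\alpha=\hat g(p{\restriction}\alpha)$, so the symmetry lemma for set forcing applies. The cases $\wedge,\neg$ hold since $\hat g$ is an automorphism of $P$; the case $\exists$ uses also that $\hat g$ maps $HS$ onto $HS$.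

**Step 4: the model.** Let $G\subseteq P$ be a filter meeting all dense classes definable over $V$ with parameters; it exists because $V$ is countable. Each $G\cap P_\alpha$ is $P_\alpha$-generic over $V$. It is a filter: if $r\in G$ is below two members of $G\cap P_\alpha$, so is $r{\restriction}\alpha\ge r$. If $D\in V$ is dense in $P_\alpha$, then $\{p:\exists s\in D\ p{\restriction}\alpha\le s\}$ is dense in $P$ (extend $p{\restriction}\alpha$ to $s\in D$ and take $s\cup p{\restriction}[\alpha,\infty)$), and if $p\in G$ is in it then $p\le p{\restriction}\alpha\le s$ gives $s\in G$. For $\dot x\in HS$ let $\dot x^G$ be its value, and let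
$$N=\{\dot x^G:\dot x\in HS\}.$$
$N$ is transitive, as names occurring in members of $HS$ are in $HS$.

**Step 5: truth lemma.** $N\models\varphi(\vec{\dot x}^G)$ iff some $p\in G$ forces $\varphi(\vec{\dot x})$. The proof is by induction. Atomic: this is the truth lemma for $G\cap P_\alpha$. Conjunction: $G$ is a filter. Negation: $G$ contains a condition deciding $\varphi$, and no two conditions in $G$ force $\varphi$ and $\neg\varphi$. Existential: if $N\models\varphi(\dot x^G)$, some $p\in G$ forces $\varphi(\dot x)$, hence $\exists v\,\varphi$. Conversely, if $p\in G$ forces $\exists v\,\varphi$, genericity gives $p'\in G$ and $\dot x\in HS$ with $p'\Vdash\varphi(\dot x)$.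

**Step 6: a hierarchy.** Let $X_\eta=\{\dot y^G:\dot y\in J_\eta\}$ and $\dot X_\eta=\{(\emptyset,\dot y):\dot y\in J_\eta\}$. The name $\dot X_\eta$ is fixed by $\mathcal G_\eta$, hence by every $\hat g$. So $\dot X_\eta\in HS$ and $X_\eta\in N$. The $X_\eta$ are transitive, increase with $\eta$, and have union $N$, since any $\dot x\in HS_\alpha$ is in $J_\gamma$ as soon as $\gamma\ge\alpha$ and $\gamma>\mathrm{nrk}(\dot x)$.

## 6. Coincidence sets: tables without the promise

The most direct way to add functions $f_i$ would be by free finite tables: in Definition 1 drop the promise (2) and the bound $|F|\le n$. Sections 4 and 5 go through unchanged, since the only use made of (2) there was that the group respects it. But Power Set fails in the resulting $N$, and it is instructive to see where.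

Let $\beta\ge1$ and take the rows $i=(\emptyset,0)$, $j=(\emptyset,1)$ of $I_\beta$. Consider
$$\dot c_\beta=\{(\{(\beta,(\emptyset,r))\},\check k):i,j\in F_r,\ k<n_r,\ t_r(i,k)=t_r(j,k)\},$$
a name for the set of columns in which $f_i$ and $f_j$ coincide. If $\tau_\beta$ fixes $i$ and $j$, then $g\dot c_\beta=\dot c_\beta$, because $\sigma_{\beta,k}$, being injective, preserves both equality and inequality of entries. So $\dot c_\beta\in HS$, with support $(0,\{i,j\})$ at $\beta$. Now suppose some $w\in N$ had all subsets of $\omega$ in $N$ as elements, $w=\dot w^G$ with $\dot w$ a $P_\alpha$-name. Let $\beta\ge\max(\alpha,1)$. We claim that $\dot c_\beta^G\ne\dot y^G$ for every name $\dot y$ occurring in $\dot w$. Given $p$, extend it so that $\beta\in\mathrm{dom}\,p$ and the table $r=r_{p(\beta)}$ has $i,j\in F_r$ and $k=n_r\ge1$. Extend $p{\restriction}\alpha$ to decide $\check k\in\dot y$. Then add column $k$ at $\beta$, with the entries of $i$ and $j$ different if $\check k\in\dot y$ was forced, and equal if not. The new condition forces $\dot c_\beta\ne\dot y$. So the claim holds by density, and $\dot c_\beta^G\notin w$,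 a contradiction.

The trouble is that a permutation of $A_k$ can move values but not the pattern of coincidences, and this pattern is a new real at every stage. The promise removes it: once two rows are in a table, they never coincide again, and two injections of the same finite set of rows into $k+1$ differ by a permutation of $k+1$. So after finitely many columns nothing about the frozen rows survives the group action. The promise needs columns with room for any finite number of distinct entries. This is where the growth $|A_k|=k+1$ enters, and by Theorem B bounded sizes cannot work by any construction.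

## 7. Automorphisms that move all but the roots and the frozen bits

We return to the true $P$. Fix a good support $e$ and an ordinal $\eta$. What can a condition say about names supported by $e$ and names in $J_\eta$? We isolate three pieces of a condition, and show that everything else can be moved by an automorphism.

**Definition 5.** Let $B=\mathrm{dom}\,e\setminus\eta$. For $\beta\notin\mathrm{dom}\,e$ put $n_\beta=0$, $E_\beta=\emptyset$. Let
$$Q^*=\prod_{\beta\in B}\{q\in Q_\beta:\mathrm{dom}\,q\subseteq\{(n,m)\in C:n<n_\beta\}\times\kappa_\beta\},$$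
ordered coordinatewise. For $p\in P$ let $p^*\in Q^*$ be obtained by restricting each $q_{p(\beta)}$, $\beta\in B$, to $\{(n,m)\in C:n<n_\beta\}\times\kappa_\beta$ (empty if $\beta\notin\mathrm{dom}\,p$). A root is a function $d$ on $B$ with $d(\beta)\in R_\beta$, $F_{d(\beta)}=E_\beta$, $n_{d(\beta)}\ge n_\beta$. Let $p_d$ be the condition with domain $B$ and $p_d(\beta)=(\emptyset,d(\beta))$.

For example, if $B=\{\beta\}$ and $e(\beta)=(2,\{i,j\})$, then $p^*$ consists of the bits of $x_{0,0},x_{1,0},x_{1,1}$ which $p$ decides at $\beta$, and a root is a table with the two rows $i,j$ and at least two columns. The three pieces of $p\le p_d$ are $p{\restriction}\eta$, $p^*$ and $d$.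

Every $p\in P$ has an extension below $p_d$ for some root $d$: by facts (a) and (b), extend $p$ so that $B\subseteq\mathrm{dom}\,p$ and, for $\beta\in B$ and $r=r_{p(\beta)}$, $E_\beta\subseteq F_r$ and $n_r\ge n_\beta$; put $d(\beta)=r{\restriction}E_\beta$ and use (c).

**Lemma 1.** Let $d$ be a root and $p,p'\le p_d$, with $p{\restriction}\eta$ compatible with $p'{\restriction}\eta$ and $p^*$ compatible with $p'^*$. Then for every large enough $\gamma$ there is $g\in K_e^{(\gamma)}$ with $g{\restriction}\eta=\mathrm{id}$ and $gp$ compatible with $p'$.

*Proof.* Let $\gamma\ge\eta$ be such that $p,p'\in P_\gamma$ and $\mathrm{dom}\,e\subseteq\gamma$. We define $g$ by recursion, starting with $g{\restriction}\eta=\mathrm{id}$. Let $\beta\in[\eta,\gamma)$ and suppose $g{\restriction}\beta\in K^{(\beta)}_{e\restriction\beta}$ is defined. Since $e$ is good,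
$$(g{\restriction}\beta)\dot y=\dot y\quad\text{for each }(\dot y,l)\in E_\beta. \tag{9}$$

**Step 1: coordinates outside both domains.** If $\beta\notin\mathrm{dom}\,p\cup\mathrm{dom}\,p'$, then $\beta\notin B$, because $\mathrm{dom}\,p\supseteq B$. So nothing is required at $\beta$. Put $u_\beta=\emptyset$, $\sigma_\beta=\mathrm{id}$, $\tau_\beta(\dot y,l)=((g{\restriction}\beta)\dot y,l)$.

In the remaining steps $\beta\in\mathrm{dom}\,p\cup\mathrm{dom}\,p'$. Let $p(\beta)=(q,r)$, $p'(\beta)=(q',r')$, an undefined one being replaced by $(\emptyset,1_R)$. By (a), extend $r,r'$ without changing their sets of rows to $r_1=(F,n^*,t)$ and $r_1'=(F',n^*,t')$ with a common $n^*\ge|F|+|F'|$.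

**Step 2: $\sigma_\beta$, which matches the frozen rows.** If $\beta\notin B$, let all $\sigma_{\beta,k}=\mathrm{id}$. If $\beta\in B$, let $n_d=n_{d(\beta)}\ge n_\beta$. As $r_1,r_1'\le d(\beta)$, we have $E_\beta\subseteq F\cap F'$, and $t,t'$ agree with $t_{d(\beta)}$ on $E_\beta\times n_d$. For $k\in[n_d,n^*)$ the maps $i\mapsto t(i,k)$ and $i\mapsto t'(i,k)$ are injective from $E_\beta$ into $k+1$: this is the promise made by $d(\beta)$. So we can choose $\sigma_{\beta,k}\in\mathrm{Sym}(k+1)$ with $\sigma_{\beta,k}(t(i,k))=t'(i,k)$ for $i\in E_\beta$. All other $\sigma_{\beta,k}$ are the identity. In particular $\sigma_{\beta,k}=\mathrm{id}$ for $k<n_\beta$.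

**Step 3: $\tau_\beta$, which moves the other rows apart.** We want $\tau_\beta$ to map each fibre $\{\dot y\}\times\omega$ bijectively onto $\{(g{\restriction}\beta)\dot y\}\times\omega$, to fix $E_\beta$ pointwise, and to map $F\setminus E_\beta$ into the complement of $F'\cup E_\beta$. By (9) a fibre meeting $E_\beta$ is to be mapped onto itself, and since $g{\restriction}\beta$ permutes $J_\beta$, no other fibre is mapped onto it. On each fibre we prescribe a finite partial injection between countably infinite sets: the identity on the part of $E_\beta$, and on the part of $F\setminus E_\beta$ distinct values outside the finite set $F'\cup E_\beta$. Such an injection extends to a bijection, so $\tau_\beta$ exists.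

**Step 4: the tables become compatible.** The tables $gr_1$ and $r_1'$ have the same length $n^*$, and their sets of rows $\tau_\beta[F]$ and $F'$ meet exactly in $E_\beta$. They agree on $E_\beta\times n^*$: in columns $k\ge n_d$ by Step 2, and in columns $k<n_d$ because $\sigma_{\beta,k}=\mathrm{id}$ and both $t,t'$ agree with $t_{d(\beta)}$. (If $\beta\notin B$, $E_\beta=\emptyset$.) So $(\tau_\beta[F]\cup F',n^*,t_{gr_1}\cup t')$ is a condition, since $n^*\ge|F|+|F'|$. It extends $gr_1$ and $r_1'$, since no column is added. As $gr_1\le gr$ and $r_1'\le r'$, $gr$ and $r'$ are compatible.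

**Step 5: $u_\beta$, which corrects the unfrozen bits.** For $n<n_\beta$ put $u_\beta(n,m)=\emptyset$. On these levels $gq=q$, as $\sigma_{\beta,n}=\mathrm{id}$ there, and this is compatible with $q'$ since $p^*$ is compatible with $p'^*$. For $n\ge n_\beta$ let $\xi\in u_\beta(n,m)$ iff $q(n,m,\xi)$ and $q'(n,\sigma_{\beta,n}(m),\xi)$ are both defined and different. By (4), $gq$ and $q'$ then agree wherever both are defined. So $gq$ and $q'$ are compatible.

By construction $g{\restriction}(\beta+1)\in K^{(\beta+1)}_{e\restriction(\beta+1)}$, and the recursion continues. Below $\eta$, $gp$ and $p$ agree, and $p{\restriction}\eta$ is compatible with $p'{\restriction}\eta$. So $gp$ and $p'$ are compatible at all common coordinates, hence compatible. $\square$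

**Corollary 2.** Let the good support $e$ support $\dot x_1,\dots,\dot x_j\in HS$, let $d$ be a root, $\dot y\in J_\eta$, and let $\varphi$ be a formula. If $p,p'\le p_d$, $p\Vdash\varphi(\dot y,\vec{\dot x})$ and $p'\Vdash\neg\varphi(\dot y,\vec{\dot x})$, then $p{\restriction}\eta\perp p'{\restriction}\eta$ or $p^*\perp p'^*$. Parameters fixed by all automorphisms $\hat g$, such as $\dot X_\gamma$, may be added.

*Proof.* Otherwise take $g$ from Lemma 1 for a large $\gamma$. Then $\hat g\dot x_i=\dot x_i$, and $\hat g\dot y=\dot y$ because $g{\restriction}\eta=\mathrm{id}$. So $\hat gp\Vdash\varphi(\dot y,\vec{\dot x})$ by symmetry, yet $\hat gp=gp$ is compatible with $p'$, which contradicts Step 2 of Section 5. $\square$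

## 8. Every subset of $X_\eta$ appears by stage $\eta+1$, and $N\models\mathsf{ZF}$

**Lemma 3 (Main Lemma).** For every formula $\varphi$, all $\vec x\in N$ and every $\eta$,
$$\{y\in X_\eta:N\models\varphi(y,\vec x)\}\in X_{\eta+1}.$$

The idea: of the three pieces in Section 7, the root is fixed by $G$, and $p^*$ lives in forcings so closed that one element of $Q^*$ can settle all questions about members of $J_\eta$ in advance. What is left is $p{\restriction}\eta$, so a $P_\eta$-name suffices.

*Proof.* Let $e$ be a good support of names $\vec{\dot x}$ for $\vec x$, and use the notation of Section 7. Let $D$ be the class of all $p_1\in P$ for which there is a root $d$ with $p_1\le p_d$ such that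
$$\text{for all }(s,\dot y)\in P_\eta\times J_\eta\text{ there is }p\le p_d\text{ with }p{\restriction}\eta\le s,\ p_1^*\le p^*,\ p\text{ deciding }\varphi(\dot y,\vec{\dot x}). \tag{10}$$
It is definable over $V$.

**Step 1: $D$ is dense.** Given any condition, take $p_0$ below it and a root $d$ with $p_0\le p_d$. For $(s,q,\dot y)\in P_\eta\times Q^*\times J_\eta$ there is $p\le p_d$ with $p{\restriction}\eta\le s$, $p^*\le q$, $p$ deciding $\varphi(\dot y,\vec{\dot x})$: extend the condition that is $s$ below $\eta$ and $(q(\beta),d(\beta))$ at $\beta\in B$. These triples form a set, so by Replacement there is $\lambda$ such that $P_\lambda$ contains such a $p$ for each triple; fix a wellordering of $P_\lambda$ in $V$, and always take the first such $p$.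

Enumerate $P_\eta\times J_\eta$ as $\langle(s_\nu,\dot y_\nu):\nu<\mu\rangle$ with $\mu<\kappa_\eta$. Build a decreasing sequence $\langle q_\nu:\nu\le\mu\rangle$ in $Q^*$ with $q_0=p_0^*$. At successors let $p_\nu$ be the condition just described for $(s_\nu,q_\nu,\dot y_\nu)$, and put $q_{\nu+1}=p_\nu^*$. At limits take coordinatewise unions; this is possible since for $\beta\in B$, $\kappa_\beta\ge\kappa_\eta>\mu$ is regular, so fewer than $\kappa_\beta$ functions of size $<\kappa_\beta$ have a union of size $<\kappa_\beta$. Let $q_\infty=q_\mu$. Obtain $p_1$ from $p_0$ by replacing $q_{p_0(\beta)}$ with $q_{p_0(\beta)}\cup q_\infty(\beta)$ for $\beta\in B$. This is a function, because $q_\infty(\beta)$ extends the restriction $p_0^*(\beta)$ of $q_{p_0(\beta)}$ and lives on the levels $n<n_\beta$. So $p_1\le p_0\le p_d$ and $p_1^*=q_\infty$. For each $\nu$ we have $p_1^*=q_\infty\le q_{\nu+1}=p_\nu^*$, so $p_\nu$ witnesses (10) for $(s_\nu,\dot y_\nu)$. Hence $p_1\in D$.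

**Step 2: a name.** Let $p_1\in G\cap D$, with root $d$, and write $q_\infty=p_1^*$. Let
$$\dot z=\{(s,\dot y)\in P_\eta\times J_\eta:\exists p\le p_d\,[\,p{\restriction}\eta=s,\ q_\infty\le p^*,\ p\Vdash\varphi(\dot y,\vec{\dot x})]\}.$$
We claim that $\dot z^G=\{y\in X_\eta:N\models\varphi(y,\vec x)\}$.

**Step 3: $\subseteq$.** Let $(s,\dot y)\in\dot z$ be witnessed by $p$, with $s\in G$. If $N\models\neg\varphi(\dot y^G,\vec x)$, some $p'\in G$, $p'\le p_1$, forces $\neg\varphi(\dot y,\vec{\dot x})$. Then $p'\le p_d$, $p'{\restriction}\eta\in G$ is compatible with $s=p{\restriction}\eta$, and $p'^*\le q_\infty\le p^*$. This contradicts Corollary 2.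

**Step 4: $\supseteq$.** Let $\dot y\in J_\eta$ and $N\models\varphi(\dot y^G,\vec x)$. By (10), the set of all $p{\restriction}\eta$, where $p\le p_d$, $q_\infty\le p^*$ and $p$ decides $\varphi(\dot y,\vec{\dot x})$, is dense in $P_\eta$. So there is such a $p$ with $p{\restriction}\eta\in G$; note that $p$ itself need not be in $G$. Suppose $p\Vdash\neg\varphi(\dot y,\vec{\dot x})$. Take $p'\in G$, $p'\le p_1$, forcing $\varphi(\dot y,\vec{\dot x})$. Then $p'{\restriction}\eta$ is compatible with $p{\restriction}\eta$ and $p'^*\le q_\infty\le p^*$, contradicting Corollary 2. So $p\Vdash\varphi(\dot y,\vec{\dot x})$, hence $(p{\restriction}\eta,\dot y)\in\dot z$ and $\dot y^G\in\dot z^G$.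

**Step 5: $\dot z\in J_{\eta+1}$.** Clearly $\mathrm{nrk}(\dot z)\le\eta$, and the names occurring in $\dot z$ are in $HS_\eta$. It remains to see that $e{\restriction}\eta$ gives a support. Let $h\in K^{(\eta)}_{e\restriction\eta}$. By induction on $\gamma\ge\eta$, $h^\gamma\in K^{(\gamma)}_{e\restriction\gamma}$: for $\beta\in B\cap\gamma$ and $(\dot y,l)\in E_\beta$, goodness and $h^\beta\in K^{(\beta)}_{e\restriction\beta}$ give $h^\beta\dot y=\dot y$, so the row $(\dot y,l)$ is fixed, while $u_\beta=\emptyset$ and $\sigma_\beta=\mathrm{id}$. Hence $\hat h\vec{\dot x}=\vec{\dot x}$. Also $\hat hp_d=p_d$, since the rows of $d(\beta)$ are those in $E_\beta$; and $(\hat hp)^*=p^*$, $(\hat hp){\restriction}\eta=h(p{\restriction}\eta)$ for all $p$. So if $p$ witnesses $(s,\dot y)\in\dot z$, then by symmetry $\hat hp$ witnesses $(hs,h\dot y)\in\dot z$. The same holds for $h^{-1}$, so $h\dot z=\dot z$. Thus $\dot z\in HS_\eta\subseteq HS_{\eta+1}$, and $\dot z^G\in X_{\eta+1}$. $\square$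

**Theorem 4.** $N\models\mathsf{ZF}$.

*Proof.* Extensionality and Foundation hold as $N$ is transitive, and Infinity since $\check\omega\in HS$. Pairing: $\{(\emptyset,\dot x),(\emptyset,\dot y)\}\in HS$ for $\dot x,\dot y\in HS$. For the rest, recall that any $a\in N$ is a subset of some $X_\eta$.

**Separation.** Let $a\subseteq X_\eta$. Apply Lemma 3 to "$v\in a\wedge\varphi(v,\vec b)$".

**Union.** If $a\subseteq X_\eta$, then $\bigcup a\subseteq X_\eta$, as $X_\eta$ is transitive. Apply Lemma 3 to "$\exists w\in a\ v\in w$".

**Power Set.** If $a\subseteq X_\eta$ and $y\in N$, $y\subseteq a$, then Lemma 3 with "$v\in y$" gives $y=y\cap X_\eta\in X_{\eta+1}$. So $\mathcal P(a)\cap N\subseteq X_{\eta+1}\in N$; use Separation.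

**Collection** (which with Separation gives Replacement). Let $a\subseteq X_\eta$ and $N\models\forall y\in a\,\exists z\,\varphi(y,z,b)$. We look for one $X_{\gamma^*}$ containing witnesses for all $y\in a$. Let $e$ be a good support of a name $\dot b$ of $b$, and let $d$ be a root with $p_d\in G$; it exists, since conditions below some $p_d$ are dense. Let $\vartheta(v,w,\dot b)$ be $\exists z\in w\;\varphi(v,z,\dot b)$. In $V$, for $(\dot y,s,q)\in J_\eta\times P_\eta\times Q^*$ let $\gamma(\dot y,s,q)$ be the least $\gamma$ such that some $p\le p_d$ with $p{\restriction}\eta=s$, $p^*=q$ forces $\vartheta(\dot y,\dot X_\gamma,\dot b)$, if one exists. Let $\gamma^*$ be the supremum of these ordinals, which exists by Replacement in $V$.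

Let $y=\dot y^G\in a$, $\dot y\in J_\eta$. A witness $z$ for $y$ lies in some $X_\delta$, so there is $p'\in G$, $p'\le p_d$, forcing $\vartheta(\dot y,\dot X_\delta,\dot b)$. Let $s=p'{\restriction}\eta$ and $q=p'^*$. Then $\gamma=\gamma(\dot y,s,q)\le\gamma^*$ exists, witnessed by some $p$. If $N\models\neg\vartheta(y,X_\gamma,b)$, some $p''\le p'$ in $G$ forces $\neg\vartheta(\dot y,\dot X_\gamma,\dot b)$. Since $p''{\restriction}\eta\le s=p{\restriction}\eta$ and $p''^*\le q=p^*$, this contradicts Corollary 2 applied to $p,p''$. So there is $z\in X_\gamma\subseteq X_{\gamma^*}$ with $N\models\varphi(y,z,b)$, and $X_{\gamma^*}\in N$. $\square$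

## 9. The surjection from $\prod_nA_n$ onto $X$

We show $N\models(\ast)$. Let $X\in N$ be non-empty and fix $\eta$ with $X\subseteq X_\eta$; so $J_\eta\ne\emptyset$. We use the names $\dot x_{n,m,c}$, $\dot a_{n,m}$, $\dot f_i$ of Section 4 at this $\eta$, and $\kappa=\kappa_\eta$.

**Step 1: the sets $A_n$.** Let $x_{n,m}$ be the generic subset of $\kappa$ at $(n,m)$, that is, $\xi\in x_{n,m}$ iff $q_{p(\eta)}(n,m,\xi)=1$ for some $p\in G$. Then $\dot x_{n,m,c}$ has value $x_{n,m}\mathbin\triangle c$ and $\dot a_{n,m}$ has value $a_{n,m}=\{x_{n,m}\mathbin\triangle c:c\in\mathcal P(\kappa)^V\}$. If $(n,m)\ne(n',m')$ and $c\in\mathcal P(\kappa)^V$, then $x_{n,m}\mathbin\triangle x_{n',m'}\ne c$: conditions in $Q_\eta$ have size $<\kappa$, so there is $\xi$ with both bits $(n,m,\xi)$ and $(n',m',\xi)$ undecided, and these can be set so as to disagree with $c(\xi)$. Hence $x_{n,m}\in a_{n,m}\setminus a_{n',m'}$, and the $a_{n,m}$ are pairwise distinct. Let $A_n=\{a_{n,m}:m\le n\}$. By (7), the names $\dot A_n=\{(\emptyset,\dot a_{n,m}):m\le n\}$, and so the canonical name of $\langle A_n:n<\omega\rangle$, are fixed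 by all of $\mathcal G_{\eta+1}$. So $\langle A_n\rangle\in N$, and in $N$ it is a sequence of pairwise disjoint sets with $|A_n|=n+1$.

**Step 2: the choice sets $f_i$.** Let $i\in I_\eta$ and $f_i=\dot f_i^G\in N$. By (a), (b) and density, for each $k$ some condition in $G$ has, at $\eta$, a table $r$ with $i\in F_r$ and $k<n_r$; and tables of conditions in $G$ are pairwise compatible, so they give the same value $t_r(i,k)$. Hence $f_i$ contains exactly one element of each $A_k$, so it is the range of a unique element of $\prod_kA_k$. If $i\ne j$, some condition in $G$ has $i,j\in F_r$ at coordinate $\eta$, and by the promise (2) $f_i$ and $f_j$ choose different elements of $A_k$ for all $k\ge n_r$. In particular $f_i\ne f_j$.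

**Step 3: a symmetric labelling.** Let
$$\dot\Phi=\{(\emptyset,\mathrm{op}(\dot f_i,\dot y)):i=(\dot y,l)\in I_\eta\}.$$
For $g\in\mathcal G_{\eta+1}$ and $i=(\dot y,l)$, by (8) $g\,\mathrm{op}(\dot f_i,\dot y)=\mathrm{op}(\dot f_{\tau_\eta(i)},(g{\restriction}\eta)\dot y)$, and by (3) the first coordinate of $\tau_\eta(i)$ is exactly $(g{\restriction}\eta)\dot y$. So $g\dot\Phi=\dot\Phi$ for all $g$, hence $\dot\Phi\in HS$. This is what (3) was designed for. Since the $f_i$ are distinct for distinct $i$, $\Phi=\dot\Phi^G\in N$ is a function with domain $\{f_i:i\in I_\eta\}$, sending $f_{(\dot y,l)}$ to $\dot y^G$; its range is $X_\eta$.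

**Step 4: conclusion.** Fix $x_0\in X$. In $N$, map $f\in\prod_nA_n$ to $\Phi(\mathrm{ran}\,f)$ if this is defined and in $X$, and to $x_0$ otherwise. Each $x\in X\subseteq X_\eta$ is $\dot y^G$ for some $\dot y\in J_\eta$, so it is the value at the element of $\prod_nA_n$ with range $f_{(\dot y,0)}$. This is a surjection from $\prod_nA_n$ onto $X$. With Theorem 4 and the frame of Section 2, Theorem A is proved. $\blacksquare$

## 10. Bounded sizes, injections, and outer models

**Proof of Theorem B ($\mathsf{ZF}$).** We carry the computation of Section 1 through all $k$. By induction on $k\ge1$ we find $\theta_k\ge1$ such that: if $A=\bigcup_nA_n$ with all $|A_n|\le k$ and $W$ is a set of ordinals that is an image of a subset of $\mathcal P(A)$, then $\mathrm{otp}(W)<\theta_k$. This suffices, as $\theta_k$ itself has order type $\theta_k$. We may assume that the $A_n$ are pairwise disjoint (replace $A_n$ by $A_n\setminus\bigcup_{m<n}A_m$) and $W\ne\emptyset$, so that $W$ is an image of $\mathcal P(A)$ itself.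

**Step 1: $k=1$.** Here $A$ is countable, so $\mathrm{otp}(W)$ is an image of $\mathcal P(\omega)$. By (1), $\theta_1=\Theta(\mathcal P(\omega))$ works.

**Step 2: $k\to k+1$.** Let $F:\mathcal P(A)\to W$ be onto. For $\tau\in(k+2)^\omega$ let $S_\tau=\{B\subseteq A:\forall n\ |B\cap A_n|=\tau(n)\}$ and $W_\tau=F[S_\tau]$. If $S_\tau=\emptyset$, then $\mathrm{otp}(W_\tau)=0<\theta_k$. If $S_\tau\ne\emptyset$, pick $B_0\in S_\tau$ and let $D=\{n:0<\tau(n)<|A_n|\}$. For $n\in D$ the sets $A_n\cap B_0$ and $A_n\setminus B_0$ are both non-empty, so they have size $\le k$; they form a countable sequence with union $A'=\bigcup_{n\in D}A_n$. Every $B\in S_\tau$ is determined by $B\cap A'$, because for $n\notin D$, $B\cap A_n$ is $\emptyset$ or $A_n$ according to $\tau(n)$. So $W_\tau$ is an image of a subset of $\mathcal P(A')$, and $\mathrm{otp}(W_\tau)<\theta_k$ by the induction hypothesis. Hence $W=\bigcup_\tau W_\tau$ is an image of $(k+2)^\omega\times\theta_k$: send $(\tau,\nu)$ to the $\nu$-th element of $W_\tau$, or to $\min W$ if there is none. Since $(k+2)^\omega$ and $\mathcal P(\omega)$ are in bijection, (1)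 gives $\mathrm{otp}(W)<\theta_{k+1}$ for $\theta_{k+1}=\Theta(\mathcal P(\omega)\times\theta_k)$. $\blacksquare$

**Proof of the dichotomy.** If $h$ is bounded by $k$, then $S_h$ fails for $X=\theta_k$ by Theorem B. If $h$ is unbounded, define $n_0<n_1<\cdots$ recursively, $n_j$ being the least $n$ with $n>n_i$ for all $i<j$ and $h(n)\ge j+1$. Given $X$, take $\langle A_j\rangle$ from $(\ast)$, and use $A'_{n_j}=A_j$ and $A'_n=\emptyset$ for the other $n$. Then $|A'_n|\le h(n)$, the union is $\bigcup_jA_j$, and its power set maps onto $\prod_jA_j$ and so onto $X$. $\blacksquare$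

**Proof of Proposition C ($\mathsf{ZF}$).** Let $\xi\mapsto B_\xi$ ($\xi<\gamma$) be an injection into $\mathcal P(A)$, $A=\bigcup_nA_n$, $A_n$ finite. For $a\in A$ put $s(a)=\{\xi<\gamma:a\in B_\xi\}\in\mathcal P(\gamma)$. Since $\mathcal P(\gamma)$ is linearly ordered lexicographically, the finite sets $s[A_n]$ can be enumerated in increasing order, uniformly in $n$, so $s[A]$ is countable. As $B_\xi=\{a\in A:\xi\in s(a)\}$ is determined by $\{c\in s[A]:\xi\in c\}$, the map $\xi\mapsto\{c\in s[A]:\xi\in c\}$ is an injection of $\gamma$ into $\mathcal P(s[A])$. Hence $\gamma$ injects into $\mathcal P(\omega)$. $\blacksquare$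

Since some ordinal does not inject into $\mathcal P(\omega)$ (Hartogs), for unions of finite sets "$\mathcal P(A_X)$ maps onto $X$" cannot be improved to "$X$ injects into $\mathcal P(A_X)$".

**Proof of Proposition D.** Suppose countable choice for families of finite sets holds in $W$. For a non-zero ordinal $\alpha$ of $W$, which is also an ordinal of $N$, take $\langle A_n\rangle\in N$ as in $(\ast)$ for $X=\alpha$. In $W$ choose enumerations of all $A_n$ simultaneously (the set of enumerations of $A_n$ by $n+1$ is finite), so $\bigcup_nA_n$ is countable in $W$. An element of $(\prod_nA_n)^N$ is determined by its range, a subset of $\bigcup_nA_n$, so in $W$ the set $(\prod_nA_n)^N$ injects into $\mathcal P(\omega)^W$. This set and a surjection from it onto $\alpha$ belong to $W$. So $\alpha$ is an image in $W$ of $\mathcal P(\omega)^W$. As $\alpha$ was arbitrary, every non-zero ordinal of $W$ is an image in $W$ of $\mathcal P(\omega)^W$. This contradicts (1), applied in $W$ to $Y=\mathcal P(\omega)^W$. $\blacksquare$
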